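# Algebraic independence of a Mahler function and all its derivatives at algebraic points

## 1. Mahler functions, differential independence, exceptional points

Throughout, $\overline{\mathbb Q}$ is the field of algebraic numbers, $F=\overline{\mathbb Q}(z)$, $\mathbb D$ is the open unit disc, $\mathcal M$ is the field of meromorphic functions on $\mathbb D$, and $\partial=d/dz$. An infinite family is called algebraically independent if each of its finite subfamilies is.

**Definition (Mahler function).** Let $p\ge 2$ be an integer. A power series $f\in\overline{\mathbb Q}[[z]]$ is a $p$-Mahler function if there are polynomials $a_0,\dots,a_n\in\overline{\mathbb Q}[z]$, not all zero, with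
$$a_0(z)f(z)+a_1(z)f(z^p)+\cdots+a_n(z)f(z^{p^n})=0. \tag{1}$$
We call $n$ the order of the relation (1). A Mahler function is a function that is $p$-Mahler for some $p\ge2$.

We recall a fact, used without proof: an irrational Mahler function is meromorphic on $\mathbb D$ (and has the unit circle as a natural boundary; this second part will not be used). In particular the series $f$ has a positive radius of convergence.

**Example A.** Let $u(z)=\prod_{n\ge0}(1-3z^{2^n})$. The product converges locally uniformly on $\mathbb D$, and $u(z)=(1-3z)u(z^2)$, so $u$ is $2$-Mahler with a relation of order $1$. If $\alpha^{2^k}=1/3$ for some $k\ge0$, then the factor with $n=k$ vanishes and $u(\alpha)=0$. So $u$ has infinitely many zeros in $\mathbb D$ while $u(0)=1$, and $u$ is irrational.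

**Example B.** Let
$$\sigma(z)=\sum_{n\ge0}\ \prod_{k=0}^{n-1}\Big(z^{2^k}-\tfrac12\Big).$$
On $|z|\le\rho<1$ we have $|z^{2^k}-\frac12|\le\frac34$ for all large $k$, so the series converges uniformly there and $\sigma$ is analytic on $\mathbb D$. Splitting off the term $n=0$ and then the factor $k=0$ gives
$$\sigma(z)=1+\big(z-\tfrac12\big)\sigma(z^2). \tag{2}$$
If $\sigma=\sum c_\mu z^\mu$, then (2) says $c_0=1-\frac12c_0$, so $c_0=\frac23$, and $c_{2\mu+1}=c_\mu$ for $\mu\ge0$, $c_{2\mu}=-\frac12c_\mu$ for $\mu\ge1$; the coefficients are rational. Equation (2) is not homogeneous, but subtracting from $\sigma(z)-(z-\frac12)\sigma(z^2)=1$ the same identity at $z^2$ gives a relation of order $2$: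
$$\sigma(z)-\big(z+\tfrac12\big)\sigma(z^2)+\big(z^2-\tfrac12\big)\sigma(z^4)=0. \tag{3}$$
So $\sigma$ is $2$-Mahler. It is irrational. Suppose it is rational, with set of poles $S\subset\mathbb C$. Since $\sigma$ is analytic on $\mathbb D$, all poles have modulus at least $1$. By (2), $\sigma(z^2)=(\sigma(z)-1)/(z-\frac12)$. The poles of $\sigma(z^2)$ are the $2|S|$ square roots of elements of $S$; they have modulus at least $1$, so none is $\frac12$, and each is a pole of $\sigma$. Thus $2|S|\le|S|$ and $S=\emptyset$. Then $\sigma$ is a nonzero polynomial of some degree $d$, and (2) gives $d=1+2d$, which is impossible.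

There is no relation of order $1$ for $\sigma$: inserting $\sigma(z^2)=(\sigma-1)/(z-\frac12)$ into $a_0\sigma+a_1\sigma(z^2)=0$ gives $\big(a_0+\frac{a_1}{z-1/2}\big)\sigma=\frac{a_1}{z-1/2}$, and the irrationality of $\sigma$ forces $a_1=0$, then $a_0=0$. So (3) has minimal order.

**Definition (differential independence).** Functions $f_1,\dots,f_m\in\mathcal M$ are differentially independent over $F$ if all the $f_i^{(j)}$ $(1\le i\le m,\ j\ge0)$ are algebraically independent over $F$. For $m=1$ one also says that $f_1$ is hypertranscendental.

For instance $e^z$ is not differentially independent, because $f'-f=0$; neither is any rational function, which is already algebraic over $F$. The functions $u$ and $\theta:=zu'$ do not form a differentially independent pair, because $\theta-zu'=0$; in Section 3 we shall see that each of them alone is differentially independent.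

**Definition (exceptional set).** Let $f$ be an irrational Mahler function, $\mathcal K\subset\mathbb D$ compact, $r\ge1$. Then $E_r(f,\mathcal K)$ is the set of algebraic numbers $\alpha\in\mathcal K$ such that either $\alpha$ is a pole of $f$, or the numbers $f(\alpha),f'(\alpha),\dots,f^{(r)}(\alpha)$ are algebraically dependent over $\overline{\mathbb Q}$.

Clearly $E_1(f,\mathcal K)\subseteq E_2(f,\mathcal K)\subseteq\cdots$. If $0\in\mathcal K$ then $0$ lies in every $E_r(f,\mathcal K)$, since $f(0)\in\overline{\mathbb Q}$. For the function $u$, each $\alpha\in\mathcal K$ with $\alpha^{2^k}=\frac13$ lies in every $E_r(u,\mathcal K)$, since $u(\alpha)=0$. For $\sigma$, equation (2) gives $\sigma(\frac12)=1$, and then $\sigma(\alpha)=1+(\alpha-\frac12)\sigma(\alpha^2)$ shows by induction on $k$ that $\sigma(\alpha)$ is algebraic whenever $\alpha^{2^k}=\frac12$. All such $\alpha\in\mathcal K$ lie in every $E_r(\sigma,\mathcal K)$.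

## 2. The union of the sets $E_r(f,\mathcal K)$ over all orders $r$

We shall use the following result of Adamczewski, Dreyfus and Hardouin: for every irrational Mahler function $f$, every $r\ge1$ and every compact $\mathcal K\subset\mathbb D$, the set $E_r(f,\mathcal K)$ is finite. The dependence on $\mathcal K$ cannot be dropped: the zeros of $u$ found above are infinitely many exceptional points in $\mathbb D$, already for $r=1$.

Now fix $\mathcal K$ and let $r$ grow. Each $E_r(f,\mathcal K)$ is finite, but there could be new exceptional points at every order. The question, from Adamczewski, Dreyfus and Hardouin, "Hypertranscendence and linear difference equations", arXiv:1910.01874 (2019), is whether this can happen: is $\bigcup_{r\ge1}E_r(f,\mathcal K)$ finite for every irrational Mahler function $f$ and every compact $\mathcal K\subset\mathbb D$?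

The answer is yes, and more is true.

**Theorem 1.** Let $f$ be an irrational $p$-Mahler function. There are a nonzero polynomial $q\in\overline{\mathbb Q}[z]$ and a finite set $Z$ such that for every algebraic $\alpha$ with $0<|\alpha|<1$, $\alpha\notin Z$, and $q(\alpha^{p^k})\ne0$ for all $k\ge0$, $f$ is analytic at $\alpha$ and all the numbers $f(\alpha),f'(\alpha),f''(\alpha),\dots$ are algebraically independent over $\overline{\mathbb Q}$. Consequently:

* (a) For every compact $\mathcal K\subset\mathbb D$, $\bigcup_{r\ge1}E_r(f,\mathcal K)$ is finite. In particular $E_r(f,\mathcal K)$ is independent of $r$ for $r$ large.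
* (b) $\#\bigcup_{r\ge1}E_r(f,\{|z|\le\rho\})=O\big(1/(1-\rho)\big)$ as $\rho\to1^-$, and this order of growth is best possible in general.

**Theorem 2.** Let $f_1,\dots,f_m$ be $p$-Mahler functions (same $p$), differentially independent over $F$. There are a nonzero polynomial $q\in\overline{\mathbb Q}[z]$ and a finite set $Z$ such that for every algebraic $\alpha$ with $0<|\alpha|<1$, $\alpha\notin Z$, $q(\alpha^{p^k})\ne0$ for all $k\ge0$, the $f_i$ are analytic at $\alpha$ and the numbers $f_i^{(j)}(\alpha)$ $(1\le i\le m,\ j\ge0)$ are algebraically independent over $\overline{\mathbb Q}$. Conversely, if irrational $p$-Mahler functions $f_1,\dots,f_m$ are not differentially independent over $F$, then for some $r$ the numbers $f_i^{(j)}(\alpha)$ $(i\le m,\ j\le r)$ are algebraically dependent over $\overline{\mathbb Q}$ for all but finitely many algebraic $\alpha\in\mathbb D$ at which the $f_i$ are all analytic.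

Note that $q$ and $Z$ depend on the functions only: no order $r$ and no compact set enters.

## 3. Nishioka's theorem, dimension theory, and hypertranscendence

We use one transcendence theorem and some commutative algebra.

**Nishioka's theorem** (Ku. Nishioka, *New approach in Mahler's method*, J. reine angew. Math. 407 (1990); also *Mahler Functions and Transcendence*, LNM 1631, Ch. 4). Let $k$ be a number field, let $g_1,\dots,g_M\in k[[z]]$ converge in $|z|<\rho_0\le1$ and satisfy
$$(g_1(z),\dots,g_M(z))^T=A(z)\,(g_1(z^p),\dots,g_M(z^p))^T,\qquad A\in GL_M(k(z)).$$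
Let $\beta$ be algebraic, $0<|\beta|<\rho_0$, such that no $\beta^{p^k}$ $(k\ge0)$ is a pole of $A$ or of $A^{-1}$. Then
$$\operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}(g_1(\beta),\dots,g_M(\beta))=\operatorname{trdeg}_FF(g_1,\dots,g_M).$$

It compares the total number of independent values with the total number of independent functions. It does not say which of the values are independent; this is where the difficulty will lie.

**Dimension theory.** Let $R$ be a finitely generated domain over a field. Then $\dim R$ is the transcendence degree of its fraction field, and $\operatorname{ht}\mathfrak p+\dim R/\mathfrak p=\dim R$ for every prime $\mathfrak p$. The ring $R$ is Noetherian, so only finitely many primes are minimal over a given ideal. By Krull's principal ideal theorem, a prime minimal over $(a)$, with $a\ne0$ not a unit, has height exactly $1$ (height at most $1$ by Krull, and not $0$ because $R$ is a domain and $a\neq 0$). Conversely, a height one prime containing $a\ne0$ is minimal over $(a)$, since the only prime strictly inside it is $(0)$.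

For example, in $\overline{\mathbb Q}[z,y]$ the prime $(z-\frac12)$ has height $1$, the quotient is $\overline{\mathbb Q}[y]$ of dimension $1$, and the dimensions add to $2$.

**Step 0: the converse in Theorem 2, and hypertranscendence.** *This step proves the easy half of Theorem 2 and shows that the other half applies to any single irrational Mahler function.* Suppose $P\big(z,(f_i^{(j)})_{i\le m,\,j\le r}\big)=0$ with $P\ne0$ a polynomial over $\overline{\mathbb Q}$; a dependence over $F$ takes this form after clearing denominators, and we may take $r\ge1$. Regard $P$ as a polynomial in the variables standing for the $f_i^{(j)}$, with coefficients in $\overline{\mathbb Q}[z]$. One of these coefficients is nonzero and has finitely many roots, so the specialization $P(\alpha,\cdot)$ is the zero polynomial for only finitely many $\alpha$. For every other algebraic $\alpha\in\mathbb D$ at which the $f_i$ are analytic, $P(\alpha,\cdot)$ is a nonzero polynomial over $\overline{\mathbb Q}$ that vanishes at the numbers $f_i^{(j)}(\alpha)$. This is the converse.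

Now let $m=1$ and let $f$ be an irrational Mahler function. If $f$ were not differentially independent over $F$, then for some $r$ all but finitely many algebraic $\alpha$ with $|\alpha|\le\frac12$ would be either poles of $f$ or points where $f(\alpha),\dots,f^{(r)}(\alpha)$ are dependent. Then $E_r(f,\{|z|\le\frac12\})$ would be infinite, contrary to the result recalled in Section 2. So every irrational Mahler function is hypertranscendental. (This is also a theorem of Adamczewski–Dreyfus–Hardouin, J. Amer. Math. Soc. 34 (2021).)

In particular $u$ is hypertranscendental. So is $\theta=zu'$: we have $\theta^{(j)}=zu^{(j+1)}+ju^{(j)}$, so $\theta,\dots,\theta^{(j)}$ generate over $F$ the same field as $u',\dots,u^{(j+1)}$, of transcendence degree $j+1$.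

## 4. Relations of order one, and the regular point $\frac12$ of $\sigma$

Suppose an irrational $f$ satisfies $f(z)=c(z)f(z^p)$ with $c\in F$, $c\ne0$. Differentiating once,
$$\begin{pmatrix}f(z)\\ f'(z)\end{pmatrix}=\begin{pmatrix}c(z)&0\\ c'(z)&pz^{p-1}c(z)\end{pmatrix}\begin{pmatrix}f(z^p)\\ f'(z^p)\end{pmatrix}.$$
The determinant is $pz^{p-1}c(z)^2$. Apart from $z=0$, the poles of this matrix and of its inverse are among the zeros and poles of $c$. The same happens with more derivatives: the matrix for $(f,\dots,f^{(N)})$ is triangular with diagonal entries $(pz^{p-1})^jc$, and the entries below the diagonal have poles only at poles of $c$. So one condition, "no $\alpha^{p^k}$ is a zero or pole of $c$", makes Nishioka's theorem applicable for all $N$ at once. The functions $f,\dots,f^{(N)}$ are independent over $F$ by Step 0, and there are exactly $N+1$ of them. Hence, if moreover $0<|\alpha|<1$ and $f$ converges near $\alpha$ as a series, the $N+1$ values $f(\alpha),\dots,f^{(N)}(\alpha)$ have transcendence degree $N+1$: they are independent. (Points farther from $0$ are reached by iterating the system, as in Step 2 below.)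 For $u$, this shows
$$\bigcup_{r\ge1}E_r(u,\mathcal K)=\mathcal K\cap\Big(\{0\}\cup\{\alpha:\alpha^{2^k}=\tfrac13\text{ for some }k\ge0\}\Big).$$

For order two the argument already fails. Take $\sigma$ and the system for $Y=(\sigma(z),\sigma(z^2))$ given by (3). Here $a_0=1$ and $a_2=z^2-\frac12$, and the system matrix
$$A=\begin{pmatrix}z+\frac12&-(z^2-\frac12)\\1&0\end{pmatrix},\qquad\det A=z^2-\tfrac12,$$
is analytic, and invertible except at $z^2=\frac12$. At $\alpha=\frac12$ we have $\alpha^{2^k}\in\{\frac12,\frac14,\frac1{16},\dots\}$, and none of these has square $\frac12$. So Nishioka's theorem has no objection to the point $\frac12$. Yet $\sigma(\frac12)=1$. There is no contradiction: $\sigma(z)$ and $\sigma(z^2)$ are both in the system, the function field $F(\sigma(z),\sigma(z^2))=F(\sigma)$ has transcendence degree $1$, and at $\frac12$ the one transcendental value is carried by the other coordinate $\sigma(\frac14)$. The relation between the two functions is $(z-\frac12)\,\sigma(z^2)=\sigma(z)-1$, and it degenerates at $\frac12$: as an equation for $\sigma(z^2)$ it loses its leading coefficient.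

So a finite set $Z$ of further exceptions is needed, and its points are the places where algebraic relations between coordinates degenerate. As we add derivatives, there are more and more such relations.

## 5. One Mahler system for all derivatives, and primes of height one

From here to Section 9, $f_1,\dots,f_m$ are $p$-Mahler functions, differentially independent over $F$. None of them is rational, so they are meromorphic on $\mathbb D$.

**Step 1: the system.** *We build, for each $N$, a Mahler system containing $f_i,\dots,f_i^{(N)}$ for all $i$, whose bad points do not depend on $N$.*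

Let $f$ be one of the $f_i$ and choose a nontrivial relation (1) of minimal order $n$. Then $n\ge1$ because $f\ne0$, and $a_n\ne0$ by minimality.

We claim $a_0\ne0$. Suppose $a_0=0$, and write $a_l(z)=\sum_{s=0}^{p-1}z^sa_{l,s}(z^p)$. For $l\ge1$, $f(z^{p^l})$ is a series in $z^p$. Separating the exponents modulo $p$ in $\sum_{l\ge1}a_l(z)f(z^{p^l})=0$ gives $\sum_{l\ge1}a_{l,s}(z^p)f(z^{p^l})=0$ for each $s$, that is, $\sum_{l\ge1}a_{l,s}(z)f(z^{p^{l-1}})=0$. Some $a_{l,s}$ is nonzero, so one of these is a nontrivial relation of order at most $n-1$, a contradiction.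

Next, the coefficients $c_\mu$ of $f$ lie in a number field. Let $v=\operatorname{ord}_0a_0$ and compare the coefficients of $z^{v+\mu}$ in $a_0(z)f(z)=-\sum_{l\ge1}a_l(z)f(z^{p^l})$. On the left we get a nonzero constant times $c_\mu$, plus terms in $c_{\mu'}$ with $\mu'<\mu$. On the right only $c_{\mu'}$ with $p\mu'\le v+\mu$ occur, and $(v+\mu)/p<\mu$ as soon as $\mu>v/(p-1)$. So for $\mu>v/(p-1)$, $c_\mu$ is expressed through earlier coefficients, with constants in the field generated by the coefficients of the $a_l$. Hence all $c_\mu$ lie in the field generated by finitely many algebraic numbers.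

Do this for each $f_i$, with minimal order $n_i$ and coefficients $a_{i,0},\dots,a_{i,n_i}$. Let
$$Y=(y_1,\dots,y_\nu)^T\quad\text{be the vector of all }f_i(z^{p^l}),\qquad 1\le i\le m,\ 0\le l<n_i.$$
If $y_l=f(z^{p^l})$ are the coordinates belonging to one $f=f_i$ of order $n$, then
$$y_0(z)=-\sum_{l=1}^{n}\frac{a_l(z)}{a_0(z)}\,y_{l-1}(z^p),\qquad y_l(z)=y_{l-1}(z^p)\quad(1\le l\le n-1).$$
So $Y(z)=A(z)Y(z^p)$, where $A$ is block diagonal with companion blocks. The $i$-th block has poles only at zeros of $a_{i,0}$, and its determinant is $\pm a_{i,n_i}/a_{i,0}\ne0$. Put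
$$q=\prod_{i=1}^ma_{i,0}\,a_{i,n_i}\ne0 .$$

**Definition (regular point).** An algebraic $\alpha$ with $0<|\alpha|<1$ is regular if $q(\alpha^{p^k})\ne0$ for all $k\ge0$.

If $\alpha$ is regular, no $\alpha^{p^k}$ is a pole of $A$ or of $A^{-1}$. For $\sigma$, with (3), $q=z^2-\frac12$, and $\frac12$ is regular while $1/\sqrt2$ is not.

Now differentiate. Since $\partial\big(Y^{(i)}(z^p)\big)=pz^{p-1}Y^{(i+1)}(z^p)$, induction on $j$ gives $Y^{(j)}(z)=\sum_{i\le j}A_{j,i}(z)Y^{(i)}(z^p)$ with
$$A_{0,0}=A,\qquad A_{j+1,i}=A_{j,i}'+pz^{p-1}A_{j,i-1},\qquad A_{j,j}=(pz^{p-1})^jA,$$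
where $A_{j,i}=0$ unless $0\le i\le j$. So $Y_N:=(Y,Y',\dots,Y^{(N)})$ satisfies
$$Y_N(z)=A_N(z)\,Y_N(z^p), \tag{4}$$
where $A_N$ is block triangular, has poles only at poles of $A$, and
$$\det A_N=\prod_{j=0}^N\det\big((pz^{p-1})^jA\big)=(pz^{p-1})^{\nu N(N+1)/2}(\det A)^{N+1}.$$
The poles of $A_N^{-1}$ are among the poles of $A_N$ and the zeros of $\det A_N$. Apart from $z=0$, all of these are zeros of $q$. Hence, if $\alpha$ is regular, no $\alpha^{p^k}$ is a pole of $A_N$ or $A_N^{-1}$, for every $N$.

Finally let
$$R_N=\overline{\mathbb Q}[z][Y_N]\subset\mathcal M,\qquad R=\bigcup_NR_N,\qquad T_N=\operatorname{trdeg}_FF(Y_N),$$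
where $R_N$ is the ring generated over $\overline{\mathbb Q}[z]$ by the coordinates of $Y_N$. It is a finitely generated domain over $\overline{\mathbb Q}$, of dimension $T_N+1$, the extra $1$ coming from $z$.

**Step 2: height one.** *We translate Nishioka's theorem at a regular point into a statement about a prime ideal of $R_N$, valid for all $N$.* Let $\alpha$ be regular, and choose $\ell$ so that all the series $y_k$ converge in a disc around $0$ containing $\beta=\alpha^{p^\ell}$. Iterating (4),
$$Y_N(z)=A_N(z)A_N(z^p)\cdots A_N(z^{p^{\ell-1}})\,Y_N(z^{p^\ell}). \tag{5}$$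
With $N=0$, the right side is analytic at $\alpha$, so $Y$ is analytic at $\alpha$. Hence so are all derivatives of $Y$ and all elements of $R$. Evaluating (5) at $\alpha$ expresses $Y_N(\alpha)$ as a matrix, invertible over $\overline{\mathbb Q}$, times $Y_N(\beta)$, so $\overline{\mathbb Q}(Y_N(\alpha))=\overline{\mathbb Q}(Y_N(\beta))$. Nishioka's theorem applies to the system (4) at $\beta$: the powers $\beta^{p^k}=\alpha^{p^{k+\ell}}$ avoid the poles of $A_N$ and $A_N^{-1}$, the derivatives converge where the $y_k$ do, and all the coefficients lie in one number field. Therefore $\operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}(Y_N(\alpha))=T_N$.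

Let $\mathfrak p_{N,\alpha}$ be the kernel of the evaluation $R_N\to\mathbb C$ at $\alpha$. Then $R_N/\mathfrak p_{N,\alpha}\cong\overline{\mathbb Q}[Y_N(\alpha)]$ has dimension $T_N$, while $\dim R_N=T_N+1$. So
$$\operatorname{ht}\mathfrak p_{N,\alpha}=1\qquad\text{for all }N\ge0\text{ and all regular }\alpha. \tag{6}$$

**Example B, continued.** With $y=\sigma(z^2)$ we have $\sigma=1+(z-\frac12)y$, so $R_0=\overline{\mathbb Q}[z,y]$ is a polynomial ring ($y$ is transcendental over $F$, because $\sigma$ is). The height one prime $\mathfrak p_{0,1/2}$ contains $(z-\frac12)$, so it equals $(z-\frac12)$. It contains $\sigma-1$. So (6) holds at $\frac12$ and does not prevent $\sigma(\frac12)$ from being algebraic.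

## 6. The argument at a fixed order, and why its exceptional set depends on $N$

Fix $N$. The independent functions $f_i^{(j)}$ $(i\le m,\ j\le N)$ can be completed by other coordinates of $Y_N$ to a transcendence basis $B$ of $F(Y_N)$ over $F$, with $|B|=T_N$. Every remaining coordinate is a root of a nonzero polynomial with coefficients in $\overline{\mathbb Q}[z][B]$. Let $\lambda_N\in R_N$ be the product of the leading coefficients of these polynomials. At a regular $\alpha$ with $\lambda_N(\alpha)\ne0$, the polynomials stay nonzero after evaluation, so all of $Y_N(\alpha)$ is algebraic over the field generated by the $T_N$ values of $B$. Since $\operatorname{trdeg}\overline{\mathbb Q}(Y_N(\alpha))=T_N$, these $T_N$ values are independent, and in particular so are the $f_i^{(j)}(\alpha)$ with $j\le N$. The set of regular $\alpha$ with $\lambda_N(\alpha)=0$ is finite: for such $\alpha$ the prime $\mathfrak p_{N,\alpha}$ contains $\lambda_N\ne0$ and has height one, so it is one of the finitely many minimal primes over $\lambda_NR_N$, and a prime contains $z-\alpha$ for at most one $\alpha$.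

This proves finiteness at each order. It stops when $N\to\infty$: each $N$ brings new coordinates, new polynomials and a new $\lambda_N$, with its own finite set of zeros at regular points. Nothing in the argument bounds the union of these sets.

The way past this is that the new coordinates are derivatives of old ones. If $G(\eta)=0$ is a polynomial equation for $\eta$, with $G'(\eta)\ne0$, then differentiating it gives
$$G'(\eta)\cdot\partial\eta=\text{(a polynomial expression in known functions)} .$$
So $\partial\eta$ is obtained by dividing by $G'(\eta)$; differentiating again requires dividing by $G'(\eta)$ again, and by nothing else. If finitely many equations control the whole system, a single function $h$, the product of the finitely many $G'(\eta)$, can serve for all $N$. We now arrange this.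

## 7. Finitely many equations that control every derivative

**Step 3: the rings $\mathfrak A_M$.** *We construct $h\in R\setminus\{0\}$ and an increasing sequence of rings $\mathfrak A_M$, in which $h$ is a unit, which contain all the $R_N$, and for which an explicit transcendence basis is known.*

View $\{y_1,\dots,y_\nu\}$ as a set of functions. It contains $f_1,\dots,f_m$, which are differentially independent. Extend $\{f_1,\dots,f_m\}$ by some of the $y_k$ to a maximal subset $x=\{x_1,\dots,x_d\}$ of $\{y_1,\dots,y_\nu\}$ that is differentially independent over $F$, and let $F\langle x\rangle=F(x_i^{(j)}:i\le d,\ j\ge0)$.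

Let $y_k\notin x$. By maximality the $x_i^{(j)}$ together with the $y_k^{(j)}$ are algebraically dependent over $F$. Since the $x_i^{(j)}$ alone are independent, $y_k,y_k',y_k'',\dots$ are algebraically dependent over $F\langle x\rangle$. Let $e_k\ge0$ be the smallest integer such that $y_k,\dots,y_k^{(e_k)}$ are dependent over $F\langle x\rangle$; then $y_k^{(e_k)}$ is algebraic over $F\langle x\rangle(y_k,\dots,y_k^{(e_k-1)})$. Put
$$H=\{y_k^{(j)}:\ y_k\notin x,\ 0\le j\le e_k\},$$
and choose $W\subset\{y_k^{(j)}:\ y_k\notin x,\ j<e_k\}$, a transcendence basis over $F\langle x\rangle$ of the field that the latter set generates over $F\langle x\rangle$. Then the following hold.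

* $W\subset H$ and $\partial W\subset H$, because $j<e_k$ implies $j+1\le e_k$.
* Every $\eta\in H$ is algebraic over $F\langle x\rangle(W)$. For $\eta=y_k^{(j)}$ with $j<e_k$ this is the choice of $W$; and $y_k^{(e_k)}$ is algebraic over $F\langle x\rangle(y_k,\dots,y_k^{(e_k-1)})$, whose generators are algebraic over $F\langle x\rangle(W)$.
* Write $x^{(\le M)}=\{x_i^{(j)}:i\le d,\ j\le M\}$. For each $M$ the finite set $\mathfrak B_M=x^{(\le M)}\cup W$ is algebraically independent over $F$, since $x^{(\le M)}$ is independent over $F$ and $W$ is independent over $F\langle x\rangle$. The union is disjoint, so $|\mathfrak B_M|=d(M+1)+|W|$.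

The set $H$ is finite, and an algebraic equation over $F\langle x\rangle(W)$ involves only finitely many $x_i^{(j)}$. So there is $s\ge0$ such that every $\eta\in H$ is algebraic over $F(\mathfrak B_s)$. Clearing denominators in the minimal polynomial of $\eta$ over $F(\mathfrak B_s)$ gives $G_\eta\in\overline{\mathbb Q}[z][\mathfrak B_s][X]$ with
$$G_\eta(\eta)=0,\qquad S_\eta:=\frac{\partial G_\eta}{\partial X}(\eta)\ne0; \tag{7}$$
the second property holds because in characteristic $0$ minimal polynomials are separable. Let
$$h=\prod_{\eta\in H}S_\eta\in R\setminus\{0\}$$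
(with $h=1$ if $H=\emptyset$), and for $M\ge s$ let
$$\mathfrak A_M=\overline{\mathbb Q}[z]\big[x^{(\le M)},H\big][1/h]\subset\mathcal M .$$
Each $S_\eta$ is a polynomial in $z$, $\mathfrak B_s$ and $\eta$, so it lies in $\mathfrak A_M$, and since $h$ is invertible there, $S_\eta$ is a unit of $\mathfrak A_M$. The ring $\mathfrak A_M$ is a finitely generated domain over $\overline{\mathbb Q}$ that contains $z$ and $\mathfrak B_M$ and is algebraic over $\overline{\mathbb Q}(z)(\mathfrak B_M)$. Hence
$$\dim\mathfrak A_M=|\mathfrak B_M|+1. \tag{8}$$

**Claim.** $\partial\mathfrak A_M\subset\mathfrak A_{M+1}$ for $M\ge s$, and $R_N\subset\mathfrak A_{s+N}$ for all $N\ge0$.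

For the first part it is enough to differentiate the generators. Clearly $\partial z=1$, and $\partial x_i^{(j)}=x_i^{(j+1)}\in\mathfrak A_{M+1}$ for $j\le M$. For $\eta\in H$, apply $\partial$ to $G_\eta(\eta)=0$. By the chain rule,
$$S_\eta\,\partial\eta=-\frac{\partial G_\eta}{\partial z}(\eta)-\sum_{b\in\mathfrak B_s}\frac{\partial G_\eta}{\partial b}(\eta)\,\partial b\ \in\ \overline{\mathbb Q}[z]\big[x^{(\le s+1)},W,\partial W,\eta\big]\subset\mathfrak A_{M+1}, \tag{9}$$
because $\partial W\subset H$ and $s+1\le M+1$. Since $S_\eta$ is a unit in $\mathfrak A_{M+1}$, we get $\partial\eta\in\mathfrak A_{M+1}$. Finally $h$ is a polynomial over $\overline{\mathbb Q}$ in $z$, $x^{(\le s)}$ and $H$, so $\partial h\in\mathfrak A_{M+1}$ and $\partial(1/h)=-\partial h/h^2\in\mathfrak A_{M+1}$. For the second part, each $y_k$ lies in $x\cup H\subset\mathfrak A_s$ (take $j=0$ in the definition of $H$), so $y_k^{(j)}\in\mathfrak A_{s+j}$ by the first part. The claim is proved.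

**Example B, continued.** For $\sigma$: $x=\{\sigma\}$, and $y=\sigma(z^2)=(\sigma-1)/(z-\frac12)$ lies in $F(\sigma)$, so $e=0$, $H=\{y\}$, $W=\emptyset$, $s=0$. The polynomial is $G_y=(z-\frac12)X-(\sigma-1)$, and $h=S_y=z-\frac12$. The only zero of $h$ is the point $\frac12$ found in Section 4.

**Example C.** Let $f_1=\theta=zu'$. From $u(z)=(1-3z)u(z^2)$ we get
$$\theta(z)=-3z\,u(z^2)+2(1-3z)\,\theta(z^2),\qquad u(z^2)=\frac{u(z)}{1-3z}. \tag{10}$$
So $\theta(z),\theta(z^2),\theta(z^4)$ all lie in the $F$-vector space spanned by $u$ and $\theta$, and there is a relation of order at most $2$. There is none of order $1$: if $\theta(z)=b(z)\theta(z^2)$ with $b\in F$, then (10) gives $-3zu(z^2)=(b-2(1-3z))\theta(z^2)$, the bracket is nonzero, and so $(u'/u)(z^2)\in F$. But $u'/u$ has a pole at each of the infinitely many zeros of $u$ in $\mathbb D$, a contradiction. So the minimal order is $2$, $\theta$ is irrational (if it were rational, $b=\theta(z)/\theta(z^2)$ would give an order one relation), and $Y=(\theta,y)$ with $y=\theta(z^2)$.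

By (10), $F(\theta,y)=F(u,\theta)=F(u,u')$. Now $F\langle\theta\rangle=F(u',u'',\dots)$, and since $u$ is hypertranscendental, $u$, hence $y$, is transcendental over it. So $x=\{\theta\}$ and $W=\{y\}$, once we see that $e=1$. Indeed, (10) gives $3zu=2(1-3z)^2y-(1-3z)\theta$; differentiating this, multiplying by $z$, and using $zu'=\theta$ and the formula itself for $3zu$, one finds
$$2z(1-3z)\,y'=(2+6z)\,y-\theta+z\,\theta'. \tag{11}$$
(As a check, $\theta=-3z-6z^2+27z^3+\cdots$ and $y=-3z^2+\cdots$, and both sides of (11) begin with $-12z^2+36z^3$.) So $e=1$ and $H=\{y,y'\}$. Also $s=0$ is not possible: by (11), $y'$ involves $\theta'$, and $\theta'=zu''+u'$ is transcendental over $F(\mathfrak B_0)=F(\theta,y)=F(u,u')$. So $s=1$, $G_y=X-y$, $G_{y'}=2z(1-3z)X-(2+6z)y+\theta-z\theta'$, and $h=2z(1-3z)$.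

## 8. Independence at regular points where $h\ne0$

Let $\alpha$ be regular with $h(\alpha)\ne0$. It is tempting to count again. By (7), each $\eta(\alpha)$ with $\eta\in H$ is a root of the evaluated polynomial $G_\eta$, which is not zero because its derivative takes the value $S_\eta(\alpha)\ne0$ there. So $\eta(\alpha)$ is algebraic over the field generated by the values of $\mathfrak B_s$ at $\alpha$. By the Claim, $Y_N(\alpha)$ is algebraic over the field generated by the values of $\mathfrak B_{s+N}$. Nishioka's theorem then gives
$$T_N\ \le\ \operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}\big(b(\alpha):b\in\mathfrak B_{s+N}\big)\ \le\ |\mathfrak B_{s+N}| .$$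
If $T_N$ were equal to $|\mathfrak B_{s+N}|$, we would be done. But, for $N$ large enough that $W\subset R_N$, all that the construction gives is $|\mathfrak B_N|\le T_N\le|\mathfrak B_{s+N}|$, a window of length $ds$. In Example C the window matters: there $F(Y_N)=F(u,u',\dots,u^{(N+1)})$, so $T_N=N+2$, whereas $|\mathfrak B_{N+1}|=N+3$. The count as it stands leaves room for one relation among the values of $\mathfrak B_{N+1}$, and this for every $N$.

The remedy is to replace the evaluation at $\alpha$, whose kernel in $\mathfrak A_M$ we do not control, by a prime of $\mathfrak A_M$ minimal over $(z-\alpha)$. In the quotient by such a prime the count is exact. Then (6) forces the two primes to agree on the small ring $R_N$.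

**Step 4: independence.** *We show that for regular $\alpha$ with $h(\alpha)\ne0$, the values at $\alpha$ of $\mathfrak B_M$ are algebraically independent over $\overline{\mathbb Q}$ for every $M\ge s$.* All elements of $R$ are analytic at $\alpha$, and $h(\alpha)\ne0$, so evaluation at $\alpha$ is a well-defined ring homomorphism $\mathfrak A_M\to\mathbb C$. Its kernel $\mathfrak q_M$ contains $z-\alpha$, and $\mathfrak q_M\cap R_N=\mathfrak p_{N,\alpha}$ whenever $R_N\subset\mathfrak A_M$. Let $\mathfrak P_M\subset\mathfrak q_M$ be a prime of $\mathfrak A_M$ minimal over $(z-\alpha)$.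

*(i) The images of $\mathfrak B_M$ in $\mathfrak A_M/\mathfrak P_M$ are algebraically independent over $\overline{\mathbb Q}$.* The element $z-\alpha$ is nonzero, and it is not a unit because it lies in $\mathfrak q_M$. By Krull's theorem $\operatorname{ht}\mathfrak P_M=1$, so by (8)
$$\operatorname{trdeg}_{\overline{\mathbb Q}}(\mathfrak A_M/\mathfrak P_M)=|\mathfrak B_M| .$$
Denote images by bars. The ring $\mathfrak A_M/\mathfrak P_M$ is generated over $\overline{\mathbb Q}$ by $\bar z=\alpha$, the elements $\bar b$ $(b\in\mathfrak B_M)$, the $\bar\eta$ $(\eta\in H)$, and $1/\bar h$. Reducing the coefficients of $G_\eta$ gives $\bar G_\eta\in\overline{\mathbb Q}[\overline{\mathfrak B}_M][X]$ with $\bar G_\eta(\bar\eta)=0$ and $\bar G_\eta'(\bar\eta)=\bar S_\eta\ne0$, since $S_\eta$ is a unit of $\mathfrak A_M$. So $\bar G_\eta\ne0$, and $\bar\eta$ is algebraic over $\overline{\mathbb Q}(\overline{\mathfrak B}_M)$. Thus the fraction field of $\mathfrak A_M/\mathfrak P_M$ has transcendence degree $|\mathfrak B_M|$ and is algebraic over the field generated by the $|\mathfrak B_M|$ elements $\bar b$. These are therefore algebraically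 independent.

*(ii) The values at $\alpha$ of $\mathfrak B_M$ are algebraically independent, for every $M\ge s$.* Suppose $P\in\overline{\mathbb Q}[X_b:b\in\mathfrak B_M]$ is nonzero and the function $P(\mathfrak B_M)$ vanishes at $\alpha$. Choose $N\ge M$ with $\mathfrak B_M\subset R_N$; this is possible because $\mathfrak B_M$ is a finite subset of $R$. Put $M'=s+N\ge M$. By the Claim $R_N\subset\mathfrak A_{M'}$, and $P(\mathfrak B_M)\in\mathfrak p_{N,\alpha}$. Consider the prime $\mathfrak P_{M'}\cap R_N$ of $R_N$. It is nonzero, because it contains $z-\alpha$. It is contained in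
$$\mathfrak q_{M'}\cap R_N=\mathfrak p_{N,\alpha},$$
which has height $1$ by (6). A nonzero prime contained in a height one prime of a domain is equal to it, so
$$\mathfrak P_{M'}\cap R_N=\mathfrak p_{N,\alpha}\ni P(\mathfrak B_M).$$
Hence $P(\mathfrak B_M)\in\mathfrak P_{M'}$: the images of $\mathfrak B_M$ in $\mathfrak A_{M'}/\mathfrak P_{M'}$ satisfy the nontrivial relation $P$. But $\mathfrak B_M\subset\mathfrak B_{M'}$, and this contradicts (i) for $M'$.

Note how the shift by $s$ has become harmless: (i) is applied at level $M'=s+N$ and (6) at level $N$, and no equality of dimensions between the two levels is needed.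

Since each $f_i$ is one of the $x_1,\dots,x_d$, we have $f_i^{(j)}\in\mathfrak B_M$ for $M\ge j$. As $M$ is arbitrary, all the numbers $f_i^{(j)}(\alpha)$ $(i\le m,\ j\ge0)$ are algebraically independent over $\overline{\mathbb Q}$.

## 9. The zeros of $h$ at regular points

**Step 5: $Z$ is finite.** *It remains to show that Step 4 misses only finitely many regular points.* Let
$$Z=\{\alpha\text{ regular}:\ h(\alpha)=0\}.$$
Fix $N_0$ with $h\in R_{N_0}$. If $\alpha\in Z$, the prime $\mathfrak p_{N_0,\alpha}$ contains $h\ne0$ and has height $1$ by (6), so it is one of the finitely many minimal primes over $hR_{N_0}$. It also contains $z-\alpha$. A prime contains $z-\alpha$ for at most one $\alpha$: if it contained $z-\alpha$ and $z-\alpha'$ with $\alpha\neq\alpha'$, it would contain the nonzero constant $\alpha'-\alpha$. So $Z$ has at most as many elements as there are such minimal primes, and is finite. Note that this is finiteness in the whole disc, although $h$ may well have infinitely many zeros in $\mathbb D$.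

An algebraic $\alpha$ with $0<|\alpha|<1$, $\alpha\notin Z$ and $q(\alpha^{p^k})\ne0$ for all $k\ge0$ is a regular point with $h(\alpha)\ne0$. By Step 2 the $f_i$ are analytic at $\alpha$, and by Step 4 all the $f_i^{(j)}(\alpha)$ are independent. With Step 0 for the converse, Theorem 2 is proved. $\blacksquare$

## 10. Counting the exceptional points: proof of Theorem 1

Let $f$ be an irrational $p$-Mahler function. By Step 0 it is differentially independent over $F$, so Theorem 2 with $m=1$ gives the main assertion of Theorem 1. Consequently, if $\alpha\in\bigcup_{r\ge1}E_r(f,\mathcal K)$, then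
$$\alpha\in\{0\}\ \cup\ Z\ \cup\ \{\alpha\ne0:\ q(\alpha^{p^k})=0\text{ for some }k\ge0\}. \tag{12}$$
So, on the whole disc, the exceptional points lie in a finite set together with the $p^k$-th roots $(k\ge0)$ of finitely many fixed algebraic numbers.

For $\sigma$ we have $q=z^2-\frac12$ and $h=z-\frac12$, and $\frac12$ is regular, so $Z=\{\frac12\}$. The set (12), intersected with $\mathbb D$, is $\{0\}\cup\{\alpha:\alpha^{2^k}=\frac12\text{ for some }k\ge0\}$. All these points are exceptional by Section 1, so for $\sigma$ the inclusion (12) is an equality inside $\mathcal K$.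

**Part (a): finiteness on a compact set.** *We check that only finitely many of the roots in (12) lie in $\mathcal K$.* Let $\mathcal K\subset\{|z|\le\rho\}$ with $0<\rho<1$. If $0<|\alpha|\le\rho$ and $\alpha^{p^k}=\zeta$ with $q(\zeta)=0$, then $0<|\zeta|<1$ and $|\zeta|=|\alpha|^{p^k}\le\rho^{p^k}$, that is,
$$p^k\log(1/\rho)\le\log(1/|\zeta|). \tag{13}$$
So for each of the finitely many nonzero roots $\zeta$ of $q$ in $\mathbb D$ only finitely many $k$ occur, and each $k$ gives at most $p^k$ values of $\alpha$. Since $Z$ is finite, $\bigcup_{r\ge1}E_r(f,\mathcal K)$ is finite by (12). The sets $E_r(f,\mathcal K)$ increase with $r$ inside a finite set, so they are eventually constant.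

**Part (b), upper bound.** *We make the count in (a) explicit in $\rho$.* For real $t>0$, the sum of the powers $p^k\le t$ $(k\ge0)$ is at most $t\big(1+\frac1p+\frac1{p^2}+\cdots\big)=\frac{p}{p-1}\,t$. By (12) and (13), the number of elements of $\bigcup_{r\ge1}E_r(f,\{|z|\le\rho\})$ is therefore at most
$$1+\#Z+\sum_\zeta\ \sum_{k:\ p^k\le\log(1/|\zeta|)/\log(1/\rho)}p^k\ \le\ 1+\#Z+\frac p{p-1}\sum_\zeta\frac{\log(1/|\zeta|)}{\log(1/\rho)}=O\Big(\frac1{1-\rho}\Big),$$
where $\zeta$ runs over the roots of $q$ with $0<|\zeta|<1$, and where $\log(1/\rho)\ge1-\rho$ is used.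

**Part (b), the order is attained.** *We exhibit a function with at least a constant times $1/(1-\rho)$ exceptional points.* Take $f=u=\prod_{n\ge0}(1-3z^{2^n})$. Every $\alpha$ with $\alpha^{2^k}=\frac13$ is exceptional already for $r=1$, since $u(\alpha)=0$. For $\frac13\le\rho<1$ let $k\ge0$ be the largest integer with $2^k\le\log3/\log(1/\rho)$; it exists because the right side is at least $1$. The $2^k$ solutions of $\alpha^{2^k}=\frac13$ have modulus $3^{-1/2^k}\le\rho$, so they lie in $|z|\le\rho$. By the maximality of $k$,
$$2^k>\frac{\log3}{2\log(1/\rho)}\ge\frac{\rho\log3}{2(1-\rho)},$$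
using $\log(1/\rho)\le\frac1\rho-1=(1-\rho)/\rho$. So the order $1/(1-\rho)$ is attained, and Theorem 1 is proved. $\blacksquare$
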